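\title{Splitting by Partitions into Infinitely Many Pieces}

\begin{abstract}
Let $\mathfrak s(\mathfrak{pr})$ be the least size of a family of partitions of $\omega$ into infinitely many pieces such that for every infinite $X\subseteq\omega$ some partition in the family has all its pieces meeting $X$ in an infinite set. We show that the equality of $\mathfrak s(\mathfrak{pr})$ with the splitting number $\mathfrak s$ is not provable in ZFC: it is consistent that $\mathfrak s=\mathfrak s_\omega=\aleph_1<\mathfrak s(\mathfrak{pr})=\mathfrak b=\mathfrak c=\aleph_2$. The model is a countable support iteration of a Mathias-type forcing whose conditions carry a finite binary tree of approximations to ultrafilters, read off from a generic homomorphism of $P(\omega)$ into the Cohen algebra on $\omega_1$ coordinates. We also prove some ZFC bounds for $\mathfrak s(\mathfrak{pr})$ and show that its dual equals the reaping number.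
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We write $n=\{0,\dots,n-1\}$ for $n\in\omega$, and $[\omega]^{\aleph_0}$, $[\omega]^{<\omega}$, $[\omega]^{m}$, $[\omega]^{\le m}$ for the sets of infinite, finite, $m$-element and at most $m$-element subsets of $\omega$. A set $S\subseteq\omega$ \emph{splits} an infinite set $X\subseteq\omega$ if both $X\cap S$ and $X\setminus S$ are infinite. The \emph{splitting number} $\mathfrak s$ is the least cardinality of a \emph{splitting family}, that is, a family $\mathcal S\subseteq[\omega]^{\aleph_0}$ such that every $X\in[\omega]^{\aleph_0}$ is split by some member of $\mathcal S$. It counts how many cuts of $\omega$ into two parts are needed so that no infinite set stays, up to finitely many points, on one side of each cut. Countably many cuts $S_0,S_1,\dots$ do not suffice: choose infinite sets $X_0\supseteq X_1\supseteq\cdots$ with $X_n$ contained in or disjoint from $S_n$, and let $X$ consist of points $x_0<x_1<\cdots$ with $x_n\in X_n$. So $\aleph_1\le\mathfrak s\le\mathfrak c=2^{\aleph_0}$.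

One can cut into more than two parts. Say that a partition of $\omega$ \emph{splits} $X$ if every one of its pieces meets $X$ in an infinite set, and let $\mathfrak s(\mathfrak{pr})$ be the least cardinality of a family $\mathcal P$ of partitions of $\omega$ into infinitely many pieces such that every $X\in[\omega]^{\aleph_0}$ is split by some member of $\mathcal P$. After enumerating the pieces, such a partition is a surjection $f:\omega\to\omega$ with pieces $f^{-1}(c)$; we call $c$ the \emph{color} of the piece. The question, posed in \cite{Liu}, is whether $\mathfrak s(\mathfrak{pr})=\mathfrak s$ is provable in ZFC.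

There are reasons to expect that it is. For partitions into a fixed finite number of pieces the corresponding cardinal is $\mathfrak s$, because one can cut off one piece after another with members of a single splitting family (Remark~\ref{rem:finite}). The cardinal dual to $\mathfrak s(\mathfrak{pr})$ equals the cardinal dual to $\mathfrak s$, by the same device (part (3) of Proposition~\ref{prop:zfc}). For $\mathfrak s(\mathfrak{pr})$ itself, however, the device needs an infinite sequence of members of the splitting family for each partition, and it gives only the bound $\mathfrak s^{\aleph_0}$, which equals $\mathfrak c$ since $2^{\aleph_0}\le\mathfrak s^{\aleph_0}\le\mathfrak c^{\aleph_0}=\mathfrak c$. The main theorem shows that this loss is real.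

To state it we recall the other cardinals involved. Let $\mathfrak s_\omega$ be the least size of $\mathcal S\subseteq[\omega]^{\aleph_0}$ such that for every countable $\mathcal X\subseteq[\omega]^{\aleph_0}$ a single $S\in\mathcal S$ splits all members of $\mathcal X$; taking $\mathcal X$ to be a singleton gives $\mathfrak s\le\mathfrak s_\omega$. For $g,h\in\omega^\omega$ write $g\le^*h$, and say that $h$ \emph{dominates} $g$, if $g(n)\le h(n)$ for all but finitely many $n$. Then $\mathfrak b$ is the least size of a subset of $\omega^\omega$ whose members are not all dominated by one function, and $\mathfrak d$ is the least size of a \emph{dominating family}, a subset of $\omega^\omega$ such that every function is dominated by one of its members. The cardinals $\mathrm{non}(\mathcal M)$ and $\mathrm{non}(\mathcal N)$ are the least sizes of a subset of $2^\omega$ that is not meager, respectively not null for the coin-tossing measure. The \emph{reaping number} $\mathfrak r$ is the least size of $\mathcal R\subseteq[\omega]^{\aleph_0}$ such that no single set splits all members of $\mathcal R$.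

\begin{theorem}\label{thm:main}
If ZFC is consistent, then so is ZFC together with
\[
\mathfrak s=\mathfrak s_\omega=\aleph_1<\mathfrak s(\mathfrak{pr})=\mathfrak b=\mathfrak c=\aleph_2 .
\]
\end{theorem}

\begin{proposition}\label{prop:zfc}
The following hold in ZFC.
\begin{itemize}
\item[(1)] $\mathfrak s\le\mathfrak s(\mathfrak{pr})\le\min\{\mathfrak d,\mathrm{non}(\mathcal M),\mathrm{non}(\mathcal N)\}$.
\item[(2)] $\mathfrak s(\mathfrak{pr})\le\mathfrak s^{\aleph_0}$.
\item[(3)] The least size of $\mathcal R\subseteq[\omega]^{\aleph_0}$ such that no single partition of $\omega$ into infinitely many pieces splits all members of $\mathcal R$ equals $\mathfrak r$.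
\end{itemize}
\end{proposition}

Under CH we have $\aleph_1\le\mathfrak s\le\mathfrak s(\mathfrak{pr})\le\mathfrak c=\aleph_1$. Together with Theorem~\ref{thm:main} this answers the question.

\begin{corollary}\label{cor:indep}
If ZFC is consistent, the statement $\mathfrak s(\mathfrak{pr})=\mathfrak s$ is independent of ZFC.
\end{corollary}

The model for Theorem~\ref{thm:main} is obtained by a countable support iteration of length $\omega_2$ over a model of CH. Each step adds an infinite set $X$ on which every ground model function $f:\omega\to\omega$ omits a value; this makes $\mathfrak s(\mathfrak{pr})$ large. The difficulty is to do so while the ground model sets remain a splitting family. Section~\ref{sec:toy} shows the idea on Mathias forcing with finitely many ultrafilters. Section~\ref{sec:pres} isolates a strong form of splitting that survives countable support iterations, Sections~\ref{sec:hom} and~\ref{sec:Q} define the iterand $\mathbf Q$, Section~\ref{sec:key} proves that $\mathbf Q$ preserves strong splitting, and Section~\ref{sec:model} assembles the model. Proposition~\ref{prop:zfc}, proved first, is not used in the proof of Theorem~\ref{thm:main}.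

\section{Bounds in ZFC}\label{sec:zfc}

Parts (2) and (3) of Proposition~\ref{prop:zfc} rest on one construction. Given sets $S_0,S_1,\dots\subseteq\omega$, put
\begin{equation}\label{eq:peel}
P_0=S_0\cup\Bigl(\omega\setminus\bigcup_nS_n\Bigr),\qquad P_n=S_n\setminus\bigcup_{i<n}S_i\quad(n\ge1).
\end{equation}
The sets $P_n$ are pairwise disjoint and cover $\omega$. If $X$ is infinite and, for every $n$, the set $S_n$ splits $X\setminus\bigcup_{i<n}S_i$ (which is then infinite by induction on $n$), then every $P_n\cap X$ is infinite, so $(P_n)_n$ is a partition into infinitely many pieces that splits $X$.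

\begin{proof}[Proof of Proposition~\ref{prop:zfc}]
(1) Let $\mathcal P$ witness the definition of $\mathfrak s(\mathfrak{pr})$. Discard the partitions that have a finite piece, since they split nothing, and choose one piece from each remaining partition. If a partition splits $X$ and $P$ is the chosen piece, then $X\cap P$ is infinite and $X\setminus P$ includes the infinite set $X\cap P'$ for any other piece $P'$. So the chosen pieces form a splitting family, and $\mathfrak s\le\mathfrak s(\mathfrak{pr})$.

For category and measure we pass from $2^\omega$ to $\omega^\omega$. Send a sequence $x\in2^\omega$ with infinitely many $1$'s to the function $f$ such that $f(n)$ is the number of $0$'s between the $n$-th $1$ and the one preceding it (or the start of the sequence). This is a homeomorphism from a co-countable subset of $2^\omega$ onto $\omega^\omega$, and it carries the coin-tossing measure to the product $\mu$ of copies of the measure $\{c\}\mapsto2^{-c-1}$ on $\omega$. So $\omega^\omega$ has a nonmeager subset of size $\mathrm{non}(\mathcal M)$ and a subset of size $\mathrm{non}(\mathcal N)$ that is not $\mu$-null. For infinite $X$ let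
\[
G_X=\{f\in\omega^\omega:\ X\cap f^{-1}(c)\text{ is infinite for every }c\}.
\]
Its members are surjections that split $X$. It is comeager, being the intersection over $c,n\in\omega$ of the dense open sets $\{f:f(k)=c\text{ for some }k\in X\setminus n\}$. It has $\mu$-measure one, because for fixed $c$ the events $f(k)=c$, $k\in X$, are independent of probability $2^{-c-1}>0$, so almost surely infinitely many of them occur. Hence a nonmeager set, and likewise a non-null set, meets every $G_X$, and the surjections in it witness the definition of $\mathfrak s(\mathfrak{pr})$.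

For $\mathfrak d$, take a dominating family of size $\mathfrak d$ and replace each member $h$ by $k\mapsto k+\max_{j\le k}h(j)$; the family is still dominating and now $h(k)\ge k$ for all members. Fix $g:\omega\to\omega$ taking every value infinitely often. For $h$ in the family let $i_0=0$, $i_{n+1}=h(i_n)+1$, $I_n=[i_n,i_{n+1})$, and give all points of $I_n$ the color $g(n)$. Given an infinite $X$, choose $h$ dominating $k\mapsto\min(X\setminus k)$. For all large $n$ we have $i_n\le\min(X\setminus i_n)\le h(i_n)$, so $X\cap I_n\ne\emptyset$. Each color class includes infinitely many intervals $I_n$, so it meets $X$ in an infinite set.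

(2) Let $\mathcal S$ be a splitting family of size $\mathfrak s$. For each sequence $(S_n)_n\in\mathcal S^\omega$ form the sets \eqref{eq:peel}, and keep those sequences for which all $P_n$ are nonempty. This gives at most $\mathfrak s^{\aleph_0}$ partitions. Given $X$, choose recursively $S_n\in\mathcal S$ splitting $X\setminus\bigcup_{i<n}S_i$; the resulting partition splits $X$.

(3) Suppose no single set splits all members of $\mathcal R$, and let $(P_n)_n$ be a partition into infinitely many pieces. Then $P_0$ fails to split some $X\in\mathcal R$. Either $X\cap P_0$ is finite, or $X\setminus P_0$ is finite and then $X\cap P_1$ is finite. So the partition does not split $X$, and the cardinal in question is at most $\mathfrak r$. Conversely let $|\mathcal R|<\mathfrak r$; we may assume $\mathcal R\ne\emptyset$. Choose recursively $S_n$ splitting all sets $X\setminus\bigcup_{i<n}S_i$ for $X\in\mathcal R$; there are fewer than $\mathfrak r$ of them and they are infinite by induction. The partition \eqref{eq:peel} splits every $X\in\mathcal R$.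
\end{proof}

\begin{remark}\label{rem:finite}
Fix $2\le k<\omega$ and define the analogue of $\mathfrak s(\mathfrak{pr})$ with partitions into exactly $k$ pieces. It is at least $\mathfrak s$ by the first paragraph of the proof of (1). It is at most $\mathfrak s^{k-1}=\mathfrak s$: for $S_0,\dots,S_{k-2}$ in a splitting family use the pieces $S_n\setminus\bigcup_{i<n}S_i$ for $n\le k-2$ and the remainder $\omega\setminus\bigcup_{i\le k-2}S_i$, and argue as in (2).
\end{remark}

\section{The idea: Mathias forcing with finitely many ultrafilters}\label{sec:toy}

We want to add an infinite set $X$ that no ground model partition into infinitely many pieces splits, without adding an infinite set that no ground model set splits. This section is not used later; it shows on a small case how the two demands can be reconciled.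

Let $\mathcal U_1,\dots,\mathcal U_n$ be nonprincipal ultrafilters on $\omega$ and let $\mathcal F=\mathcal U_1\cap\dots\cap\mathcal U_n$. Mathias forcing relative to the filter $\mathcal F$ consists of pairs $(F,D)$ with $F\in[\omega]^{<\omega}$ and $D\in\mathcal F$, where $(F',D')\le(F,D)$ if $F\subseteq F'$, $F'\setminus F\subseteq D$ and $D'\subseteq D$. Let $X$ be the union of the first coordinates of the conditions in a generic filter; then $F\subseteq X\subseteq F\cup D$ for every $(F,D)$ in the filter. By density, $X\setminus D$ is finite for every $D\in\mathcal F$, and $X\cap B$ is infinite whenever $B\in\mathcal U_j$ for some $j$, since then $D\cap B\in\mathcal U_j$ is infinite for every $D\in \mathcal F$.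

\emph{Partitions are defeated.} Let $f:\omega\to\omega$ be in the ground model and let $(F,D)$ be a condition. Each $\mathcal U_j$ contains at most one of the disjoint sets $f^{-1}(c)$. So all but finitely many colors $c$ lie outside $f[F]$ and have $f^{-1}(c)\notin\mathcal U_j$ for all $j$. For such $c$, the pair $(F,D\setminus f^{-1}(c))$ is a condition forcing $c\notin f[X]$. All that matters here is that the number of ultrafilters is finite and the number of colors infinite.

\emph{Splitting is destroyed.} If $S\in\mathcal U_1$ and $\omega\setminus S\in\mathcal U_2$, then $S$ splits $X$, so with two ultrafilters $X$ itself can be split by a ground model set. But suppose the $\mathcal U_j$ are distinct and choose $A\in\mathcal U_1$ with $A\notin\mathcal U_j$ for $j\ge2$ (intersect sets $A_j\in\mathcal U_1\setminus\mathcal U_j$). Then $X\cap A$ is infinite. For every $B\in\mathcal U_1$ the set $(A\cap B)\cup(\omega\setminus A)$ is in $\mathcal F$, so $(X\cap A)\setminus B$ is finite. As $\mathcal U_1$ contains $S$ or $\omega\setminus S$ for each ground model $S$, no such $S$ splits $X\cap A$. A fixed finite list of ultrafilters therefore does not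 work.

\emph{Doubling.} The remedy is to enlarge the list after the name of the new infinite set is given. Let $N$ be a countable elementary submodel of some $H(\theta)$ and let $S$ split every infinite subset of $\omega$ in $N$. Put $S^1=S$ and $S^0=\omega\setminus S$. For each $j$ the family $\mathcal U_j\cap N$ is closed under finite intersections, contains all cofinite sets, and each of its members meets both $S^0$ and $S^1$. So for $i\in2$ there is a nonprincipal ultrafilter $\mathcal U_j^i\supseteq(\mathcal U_j\cap N)\cup\{S^i\}$. Force with the intersection of these $2n$ ultrafilters, and let $A\in N\cap P(\omega)$. If $A\notin\mathcal U_j$ for all $j$, then $\omega\setminus A$ lies in every $\mathcal U_j\cap N$, hence in every $\mathcal U_j^i$, and $X\cap A$ is finite. If $A\in\mathcal U_j$ for some $j$, then $A\cap S^i\in\mathcal U_j^i$ for both $i$, so $X\cap A\cap S^0$ and $X\cap A\cap S^1$ are infinite. Thus $S$ splits every infinite set of the form $X\cap A$ with $A\in N$: an ultrafilter and its double cannot be told apart by a set in $N$, and $S$ separates them.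

Three things remain to be done. The doubling must be available inside one forcing, below every condition and for all $N$ and $S$; so a condition will carry finitely many approximations to ultrafilters, and stronger conditions may carry more. All names in $N$ for infinite sets must be handled, not only the names $X\cap A$. And the property must survive an iteration of length $\omega_2$. We begin with the last point, since it fixes the property that has to be preserved.

\section{Strong splitting and countable support iterations}\label{sec:pres}

\subsection*{Conventions on forcing}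
Stronger conditions are smaller. Let $P$ be a forcing, $\theta$ a regular cardinal that is large compared with $P$, and $N\prec H(\theta)$ countable with $P\in N$. For a $P$-generic filter $G$ let $N[G]$ be the set of values of the $P$-names in $N$; then $N[G]\prec H(\theta)^{V[G]}$. A condition $q$ is \emph{$(N,P)$-generic} if it forces $\dot G\cap\mathcal D\cap N\ne\emptyset$ for every dense $\mathcal D\subseteq P$ in $N$; equivalently, if it forces $N[\dot G]\cap\mathrm{Ord}=N\cap\mathrm{Ord}$; equivalently, if it forces $N[\dot G]\cap V=N$. The forcing $P$ is \emph{proper} if for all such $\theta$ and $N$ every $p\in P\cap N$ has an $(N,P)$-generic extension. If $P$ is ccc, every condition is $(N,P)$-generic, because a maximal antichain in $N$ is countable and hence included in $N$. For a two-step iteration $P*\dot Q\in N$ and a generic filter $G*H$ we have $N[G*H]=N[G][H]$. The \emph{maximum principle} says that if $p\Vdash\exists x\,\psi(x)$, then $p\Vdash\psi(\dot x)$ for some name $\dot x$.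

In a countable support iteration $\langle P_\beta,\dot Q_\beta\rangle$, a condition $p\in P_\lambda$ is a function on $\lambda$ with $p{\upharpoonright}\beta\in P_\beta$ and $p{\upharpoonright}\beta\Vdash p(\beta)\in\dot Q_\beta$ for $\beta<\lambda$, whose \emph{support}, the set of $\beta$ with $p(\beta)$ not the trivial condition, is countable; $p'\le p$ means $p'{\upharpoonright}\beta\Vdash p'(\beta)\le p(\beta)$ for all $\beta$. If $z\in P_\beta$ and $z\le p{\upharpoonright}\beta$, then $z\cup p{\upharpoonright}[\beta,\lambda)$ is a condition below $p$. For a $P_\lambda$-generic $G$, $G_\beta=\{p{\upharpoonright}\beta:p\in G\}$ is $P_\beta$-generic. When an iteration is under consideration, $\theta$ is taken large enough for the iteration and for its iterands in the intermediate extensions.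

\subsection*{Strong splitting}
The property ``$S$ splits every infinite set in $N$'' is what we want at the end, but it is too weak to serve as the hypothesis for one step of the iteration (see Remark~\ref{rem:whystrong}). We strengthen it by replacing points with finite blocks of bounded size.

\begin{definition}\label{def:strong}
Let $m\ge1$. A \emph{disjoint $m$-family} is an infinite family of pairwise disjoint elements of $[\omega]^m$. A set $S\subseteq\omega$ \emph{strongly splits} a set $N$ if for every $m\ge1$ and every disjoint $m$-family $\mathcal B\in N$ there are $b,b'\in\mathcal B$ with $b\subseteq S$ and $b'\cap S=\emptyset$.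
\end{definition}

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] For every countable $N$ some $S$ strongly splits $N$.
\item[(b)] If $N\prec H(\theta)$ and $S$ strongly splits $N$, then $S$ splits every infinite $X\subseteq\omega$ in $N$.
\item[(c)] If $N\prec H(\theta)$, $P\in N$, $G$ is $P$-generic and $\mathcal B\in N[G]$ is a disjoint $m$-family, then $\mathcal B$ has a name in $N$ that every condition forces to be a disjoint $m$-family.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Enumerate the disjoint families in $N$ and treat them one at a time, deciding at each stage the membership in $S$ of finitely many numbers. A finite set meets only finitely many members of a disjoint family, so we can pick two members $b\neq b'$ avoiding the numbers already decided, put $b$ into $S$ and keep $b'$ out.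

(b) For each $n$ the disjoint $1$-family $\{\{x\}:x\in X\setminus n\}$ is in $N$, so $X\setminus n$ has a point in $S$ and a point outside $S$.

(c) Let $\dot{\mathcal B}_0\in N$ be a name for $\mathcal B$. By the maximum principle there is a name $\dot{\mathcal B}$ forced by every condition to equal $\dot{\mathcal B}_0$ if $\dot{\mathcal B}_0$ is a disjoint $m$-family, and to equal $\{[mk,mk+m):k<\omega\}$ otherwise. By elementarity such a name exists in $N$.
\end{proof}

\begin{definition}\label{def:pres}
A forcing $P$ \emph{preserves strong splitting} if for all sufficiently large regular $\theta$, all countable $N\prec H(\theta)$ with $P\in N$, all $p\in P\cap N$ and all $S$ strongly splitting $N$, there is an $(N,P)$-generic $q\le p$ forcing that $S$ strongly splits $N[\dot G]$.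
\end{definition}

By Lemma~\ref{lem:basic}(a) such a forcing is proper. The next proposition follows the usual proof that countable support iterations of proper forcings are proper. The new point is at limit stages, where a disjoint family may appear that lies in no earlier model. At step $n$ of the construction we look at the $n$-th name $\dot{\mathcal B}_n$ from an intermediate model, collect the blocks that can still be forced into it, and observe that this collection belongs to a model that $S$ is already known to split strongly.

\begin{proposition}\label{prop:iter}
Let $\langle P_\beta,\dot Q_\beta\rangle$ be a countable support iteration in which each $P_\beta$ forces that $\dot Q_\beta$ preserves strong splitting. Then for every $\lambda$ the following holds.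

$(*)_\lambda$\quad Let $N\prec H(\theta)$ be countable and contain the iteration up to $\lambda$, let $\alpha\in N\cap\lambda$ and $S\subseteq\omega$. Let $q_\alpha\in P_\alpha$ be $(N,P_\alpha)$-generic and force that $S$ strongly splits $N[\dot G_\alpha]$, and let $\dot p$ be a $P_\alpha$-name such that $q_\alpha$ forces $\dot p\in N\cap P_\lambda$ and $\dot p{\upharpoonright}\alpha\in\dot G_\alpha$. Then there is an $(N,P_\lambda)$-generic $q\in P_\lambda$ with $q{\upharpoonright}\alpha=q_\alpha$ forcing that $S$ strongly splits $N[\dot G_\lambda]$ and that $\dot p\in\dot G_\lambda$.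
\end{proposition}

\begin{proof}
Induction on $\lambda$. Note that $\lambda\in N$, and that $N$ contains the iteration up to $\beta$ for every $\beta\in N\cap\lambda$.

\emph{Successor step, $\lambda=\gamma+1$.} If $\alpha=\gamma$ let $q_\gamma=q_\alpha$; if $\alpha<\gamma$ let $q_\gamma$ be given by $(*)_\gamma$ for the name $\dot p{\upharpoonright}\gamma$. Let $G_\gamma\ni q_\gamma$ be generic and let $p\in N$ be the value of $\dot p$. In $V[G_\gamma]$ the model $N[G_\gamma]\prec H(\theta)^{V[G_\gamma]}$ contains $Q_\gamma$ and the value of $p(\gamma)$, and $S$ strongly splits it. So some $(N[G_\gamma],Q_\gamma)$-generic condition below the value of $p(\gamma)$ forces that $S$ strongly splits $N[G_\gamma][\dot H]$. Let $q(\gamma)$ be a name for such a condition, and $q=q_\gamma{}^\frown q(\gamma)$. If $q\in G_\lambda=G_\gamma*H$, then $N[G_\lambda]=N[G_\gamma][H]$ has the same ordinals as $N[G_\gamma]$ and hence as $N$; $S$ strongly splits it; and $p\in G_\lambda$, because $p{\upharpoonright}\gamma\in G_\gamma$ and the value of $p(\gamma)$ lies above that of $q(\gamma)$, which is in $H$.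

\emph{Limit step.} Let $\lambda^*=\sup(N\cap\lambda)$. As $N\cap\lambda$ is closed under successor, there is a strictly increasing sequence $\lambda_0=\alpha<\lambda_1<\cdots$ in $N\cap\lambda$ cofinal in $\lambda^*$. List as $(\mathcal D_n)_n$ the dense open subsets of $P_\lambda$ in $N$, and as $(\dot{\mathcal B}_n)_n$ the $P_\lambda$-names in $N$ that every condition forces to be a disjoint $m_n$-family, for some fixed $m_n$. Starting with $q_0=q_\alpha$ and $\dot p_0=\dot p$, we construct $q_n\in P_{\lambda_n}$ and $P_{\lambda_n}$-names $\dot p_n$ such that
\begin{itemize}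
\item[(i)] $q_n$ is $(N,P_{\lambda_n})$-generic, forces that $S$ strongly splits $N[\dot G_{\lambda_n}]$, and forces $\dot p_n\in N\cap P_\lambda$ and $\dot p_n{\upharpoonright}\lambda_n\in\dot G_{\lambda_n}$;
\item[(ii)] $q_{n+1}{\upharpoonright}\lambda_n=q_n$;
\item[(iii)] $q_{n+1}$ forces that $\dot p_{n+1}\le\dot p_n$, that $\dot p_{n+1}\in\mathcal D_n$, and that there are $b\subseteq S$ and $b'\subseteq\omega\setminus S$ which $\dot p_{n+1}$ forces, in $P_\lambda$ over $V$, to be members of $\dot{\mathcal B}_n$.
\end{itemize}

Given $q_n$ and $\dot p_n$, let $G'\ni q_n$ be $P_{\lambda_n}$-generic and let $p_n$ be the value of $\dot p_n$. Recall that $N[G']\cap V=N$. The set $\{x{\upharpoonright}\lambda_n:x\in\mathcal D_n,\ x\le p_n\}$ is dense below $p_n{\upharpoonright}\lambda_n$: given $z\le p_n{\upharpoonright}\lambda_n$, extend $z\cup p_n{\upharpoonright}[\lambda_n,\lambda)$ into $\mathcal D_n$. So there is $x\in\mathcal D_n$ with $x\le p_n$ and $x{\upharpoonright}\lambda_n\in G'$; by elementarity we find such an $x$ in $N[G']$, hence in $N$. Let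
\[
\mathcal C=\{b\in[\omega]^{m_n}:\ \text{some }y\le x\text{ has }y{\upharpoonright}\lambda_n\in G'\text{ and }y\Vdash b\in\dot{\mathcal B}_n\}.
\]
This set is defined from $G'$ and parameters in $N$, so $\mathcal C\in N[G']$. For every $j$ some $b\in\mathcal C$ is disjoint from $j$. Indeed, for $z\le x{\upharpoonright}\lambda_n$ the condition $z\cup x{\upharpoonright}[\lambda_n,\lambda)$ forces $\dot{\mathcal B}_n$ to have a member disjoint from $j$, so some $y$ below it decides such a member; thus the restrictions $y{\upharpoonright}\lambda_n$ of such $y\le x$ are dense below $x{\upharpoonright}\lambda_n\in G'$. Choosing members of $\mathcal C$ one above the other, we get a disjoint $m_n$-family included in $\mathcal C$, and by elementarity one in $N[G']$. As $S$ strongly splits $N[G']$, there is $b\in\mathcal C$ with $b\subseteq S$, and a witness $y$ for $b\in\mathcal C$ can be found in $N[G']\cap V=N$. Repeat the argument with $y$ in place of $x$ and take a block disjoint from $S$: this gives $b'\subseteq\omega\setminus S$ and $y'\in N$ with $y'\le y$, $y'{\upharpoonright}\lambda_n\in G'$ and $y'\Vdash b'\in\dot{\mathcal B}_n$. Since $\mathcal D_n$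 is open, $y'\in\mathcal D_n$. By the maximum principle let $\dot p'$ be a $P_{\lambda_n}$-name that $q_n$ forces to have all these properties of $y'$. Let $\dot p_{n+1}$ be $\dot p'$ regarded as a $P_{\lambda_{n+1}}$-name, and let $q_{n+1}$ be given by $(*)_{\lambda_{n+1}}$ applied to $\lambda_n$, $q_n$ and the name $\dot p'{\upharpoonright}\lambda_{n+1}$. Then (i)--(iii) hold.

Let $q\in P_\lambda$ be $\bigcup_nq_n$ on $\lambda^*$ and trivial from $\lambda^*$ on; its support is countable, and $q{\upharpoonright}\lambda_n=q_n$. Let $G\ni q$ be $P_\lambda$-generic and let $p_n$ be the value of $\dot p_n$. We claim that $p_n\in G$ for all $n$. Granting this, $p_{n+1}\in G\cap\mathcal D_n\cap N$, so $q$ is $(N,P_\lambda)$-generic; by (iii) and Lemma~\ref{lem:basic}(c), $S$ strongly splits $N[G]$; and $p_0\in G$ is the value of $\dot p$.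

Suppose $p=p_n\notin G$. The conditions that are below $p$ or incompatible with $p$ are dense, so some $g\in G$ is incompatible with $p$, and we may assume that $g\le q$ and that $g{\upharpoonright}\lambda_n$ forces $\dot p_n=p$. For $k\ge n$, the condition $g{\upharpoonright}\lambda_k\le q_k$ forces $\dot p_k\le\dot p_n=p$ and $\dot p_k{\upharpoonright}\lambda_k\in\dot G_{\lambda_k}$, hence $p{\upharpoonright}\lambda_k\in\dot G_{\lambda_k}$. It follows that
\begin{equation}\label{eq:gforces}
g{\upharpoonright}\beta\Vdash p{\upharpoonright}\beta\in\dot G_\beta\qquad\text{for all }\beta<\lambda^*,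
\end{equation}
since a generic $G_\beta\ni g{\upharpoonright}\beta$ can be prolonged to a generic $G_{\lambda_k}\ni g{\upharpoonright}\lambda_k$ for any $\lambda_k\ge\beta$. We define a common extension $h$ of $g$ and $p$ by recursion on $\beta<\lambda$, keeping $h{\upharpoonright}\beta\le g{\upharpoonright}\beta,\,p{\upharpoonright}\beta$. If $\beta$ is not in the support of $p$, let $h(\beta)=g(\beta)$. The support of $p$ is a countable element of $N$, hence a subset of $N\cap\lambda\subseteq\lambda^*$. If $\beta$ is in it, then $h{\upharpoonright}\beta$ forces $g(\beta)$ and $p(\beta)$ to be compatible: otherwise some $h'\le h{\upharpoonright}\beta$ forces them to be incompatible, while a generic filter containing $h'{}^\frown g(\beta)\le g{\upharpoonright}(\beta+1)$ contains $p{\upharpoonright}(\beta+1)$ by \eqref{eq:gforces}, so that the values of $g(\beta)$ and $p(\beta)$ lie in one filter on $Q_\beta$. Let $h(\beta)$ be a name for a common extension. The support of $h$ is included in the union of the supports of $g$ and $p$, so $h\in P_\lambda$ and $h\le g,p$, a contradiction.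
\end{proof}

Taking $\alpha=0$, where $P_0$ is trivial, we obtain the form in which the proposition is used.

\begin{corollary}\label{cor:iter}
In the situation of Proposition~\ref{prop:iter}, let $N\prec H(\theta)$ be countable and contain the iteration up to $\lambda$, let $p\in N\cap P_\lambda$, and let $S$ strongly split $N$. Then some $(N,P_\lambda)$-generic $q\in P_\lambda$ forces that $p\in\dot G_\lambda$ and that $S$ strongly splits $N[\dot G_\lambda]$.
\end{corollary}

\section{A generic homomorphism into the Cohen algebra}\label{sec:hom}

We need a supply of approximations to ultrafilters that can be refined and doubled at will. Let $\Phi$ be a Boolean homomorphism from $P(\omega)$ into the Cohen algebra on $\omega_1$ coordinates, vanishing on finite sets. A finite Cohen condition $s$ then determines the filter $\{A:s\le\Phi(A)\}$; the filter grows with $s$, and for every $A$ some extension of $s$ puts $A$ or $\omega\setminus A$ into it. So $s$ acts as an approximation to an ultrafilter. If $N$ is a countable model and the values $\Phi(A)$ for $A\in N$ depend only on coordinates below $\delta=N\cap\omega_1$, then the coordinate $\delta$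 is free, and we can use it as a switch between $S$ and $\omega\setminus S$. To have this freedom for all $N$ and $S$, we add $\Phi$ generically by countable approximations.

\subsection*{The Cohen algebra}
For a set $Z$ let $\mathrm{Fn}(Z,2)$ be the set of finite partial functions from $Z$ to $2$, and let $\mathbb C=\mathrm{RO}(\mathrm{Fn}(\omega_1,2))$ be the complete Boolean algebra of regular open subsets of $\mathrm{Fn}(\omega_1,2)$ ordered by reverse inclusion. We identify $s\in\mathrm{Fn}(\omega_1,2)$ with its image in $\mathbb C$. Then $\mathrm{Fn}(\omega_1,2)$ is dense in $\mathbb C\setminus\{0\}$; $s\le t$ holds if and only if $s\supseteq t$; $s\wedge t$ is $s\cup t$ if this is a function and $0$ otherwise; and $\{(\xi,0)\}$ is the complement of $\{(\xi,1)\}$. An element $\tau\in\mathbb C$ \emph{has support in $\xi$} if $\tau=\bigvee\{s\in\mathrm{Fn}(\xi,2):s\le\tau\}$; it then has support in every larger ordinal. Since $\mathrm{Fn}(\omega_1,2)$ is ccc, each $\tau$ is the supremum of a countable subset of $\mathrm{Fn}(\omega_1,2)$. Hence each $\tau$ has support in some $\xi<\omega_1$, and $|\mathbb C|\le\aleph_1^{\aleph_0}=2^{\aleph_0}$.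

\begin{lemma}\label{lem:indep}
If $\tau$ has support in $\xi$, $t\in\mathrm{Fn}(\xi,2)$, $\tau\wedge t\ne0$ and $u\in\mathrm{Fn}(\omega_1\setminus\xi,2)$, then $\tau\wedge t\wedge u\ne0$.
\end{lemma}

\begin{proof}
By distributivity some $s\in\mathrm{Fn}(\xi,2)$ with $s\le\tau$ has $s\wedge t\ne0$. Then $s\cup t\cup u$ is a function, and it lies below $\tau\wedge t\wedge u$.
\end{proof}

We use two theorems of Sikorski on extending homomorphisms; see \cite[\S5]{Kop}.
\begin{itemize}
\item[(S1)] A homomorphism $\varphi$ from a subalgebra of a Boolean algebra $\mathbb A$ into a complete algebra extends to $\mathbb A$. For one new element $D\in\mathbb A$, every value between $\bigvee\{\varphi(A):A\le D\}$ and $\bigwedge\{\varphi(A):D\le A\}$, where $A$ ranges over $\mathrm{dom}\,\varphi$, is taken at $D$ by an extension of $\varphi$ to the algebra generated by $\mathrm{dom}\,\varphi\cup\{D\}$.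
\item[(S2)] Let the indexed family $(x_i)$ generate $\mathbb A$ and let $(y_i)$ be elements of an algebra $\mathbb B$. There is a homomorphism $\mathbb A\to\mathbb B$ with $x_i\mapsto y_i$ if and only if, whenever a finite product of elements $x_i$ and complements of elements $x_i$ vanishes, so does the corresponding product formed from the $y_i$.
\end{itemize}

\subsection*{The forcing $\mathbf R$}
The conditions of $\mathbf R$ are the homomorphisms $\varphi:\mathcal A\to\mathbb C$, where $\mathcal A=\mathrm{dom}\,\varphi$ is a countable subalgebra of $P(\omega)$ containing all finite sets, such that $\varphi$ vanishes on finite sets; $\varphi'\le\varphi$ means $\varphi'\supseteq\varphi$.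

The union of a decreasing $\omega$-sequence of conditions is a condition, so $\mathbf R$ adds no new countable sequences of ground model elements. Hence it preserves $\omega_1$ and $P(\omega)$. It also preserves $\mathbb C$: in the extension each regular open set is generated by a countable antichain of $\mathrm{Fn}(\omega_1,2)$, which lies in $V$, and the regular open set generated by a set $Y$, namely $\{s:\text{every }t\supseteq s\text{ is compatible with a member of }Y\}$, is computed in the same way in both models. By (S1) and $\sigma$-closure, any countable $\mathcal Y\subseteq P(\omega)$ can be added to the domain of any condition. So the union $\Phi$ of the generic filter is a homomorphism $\Phi:P(\omega)\to\mathbb C$ vanishing on finite sets, and every countable $\mathcal Y\subseteq P(\omega)$ is included in the domain of a condition in the generic filter. In particular the generic filter is $\{\varphi\in\mathbf R:\varphi\subseteq\Phi\}$, and we write $V[\Phi]$ for the extension. We use constantly that $\Phi$ is monotone and that $\Phi(A)\ne0$ implies that $A$ is infinite.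

\subsection*{Diagonalization}
For $\tau\ne0$ the sets $R$ with $\Phi(R)\wedge\tau=0$ form an ideal of ``small'' sets, and the sets $D$ with $\Phi(D)\ge\tau$ form the dual filter. Genericity of $\Phi$ gives a strong diagonalization property: if a small set is forbidden after every finite set $w$ of choices, there is still a set in the dual filter all of whose elements avoid the sets forbidden by earlier elements.

\begin{lemma}\label{lem:diag}
In $V[\Phi]$, let $0\ne\tau\in\mathbb C$ and let $R_w\subseteq\omega$ for $w\in[\omega]^{<\omega}$ satisfy $\Phi(R_w)\wedge\tau=0$. Then there is $D\subseteq\omega$ with $\Phi(D)\ge\tau$ such that $k\notin R_w$ whenever $k\in D$ and $w\subseteq D\cap k$.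
\end{lemma}

\begin{proof}
Both $\tau$ and the sequence $(R_w)_w$ lie in $V$, and some condition in the generic filter has all $R_w$ in its domain. Every extension $\varphi$ of that condition has all $R_w$ in $\mathcal A=\mathrm{dom}\,\varphi$ and satisfies $\varphi(R_w)\wedge\tau=0$. By density it suffices to show, in $V$, that each such $\varphi$ has an extension $\varphi'$ with a set $D$ in its domain that has the avoidance property and satisfies $\varphi'(D)\ge\tau$.

List $\{A\in\mathcal A:\varphi(A)\wedge\tau\ne0\}$, which contains $\omega$, as $(A_j)_{j<\omega}$. Choose $k_0<k_1<\cdots$ with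
\[
k_j\in A_j\setminus\bigcup\{R_w:w\subseteq\{k_0,\dots,k_{j-1}\}\}.
\]
This is possible because the displayed set is in $\mathcal A$ and the meet of its $\varphi$-value with $\tau$ is $\varphi(A_j)\wedge\tau\ne0$, so the set is infinite. Let $D=\{k_j:j<\omega\}$. As $D\cap k_j=\{k_0,\dots,k_{j-1}\}$, the avoidance property holds. If $D\subseteq A\in\mathcal A$, then $\omega\setminus A$ is disjoint from $D$, while $D$ meets every $A_j$; so $\varphi(\omega\setminus A)\wedge\tau=0$, that is, $\tau\le\varphi(A)$. By (S1), $\varphi$ extends to the countable algebra generated by $\mathcal A\cup\{D\}$ with $D\mapsto\bigwedge\{\varphi(A):D\subseteq A\in\mathcal A\}\ge\tau$.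
\end{proof}

A map $d:E\to[\omega]^{<\omega}$ with $E\subseteq\omega$ is \emph{point-finite} if each $x\in\omega$ lies in $d(k)$ for only finitely many $k\in E$. Part (b) of the next lemma is a $\Delta$-system lemma along $\Phi$: on a large set of indices, sets of bounded size consist of a common root and parts that go off to infinity.

\begin{lemma}\label{lem:PL}
The following hold in $V[\Phi]$.
\begin{itemize}
\item[(a)] If $B^0\supseteq B^1\supseteq\cdots$ and $0\ne\tau\le\Phi(B^n)$ for all $n$, there is $E$ with $\Phi(E)\ge\tau$ and $E\setminus B^n$ finite for all $n$.
\item[(b)] If $K\subseteq\omega$, $0\ne u\le\Phi(K)$ and $c_k\in[\omega]^{\le m}$ for $k\in K$, then there are $E\subseteq K$, a finite set $c$ and $0\ne u'\le u\wedge\Phi(E)$ such that $c\subseteq c_k$ for all $k\in E$ and $k\mapsto c_k\setminus c$ is point-finite on $E$.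
\end{itemize}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:diag} to $R_w=\omega\setminus B^{|w|}$ and call the resulting set $E$. If $k\in E$ has exactly $j$ predecessors in $E$, then $w=E\cap k$ gives $k\in B^j$. So all but the first $n$ elements of $E$ lie in $B^n$.

(b) Consider triples $(c,E_0,u')$ with $E_0\subseteq K$, $0\ne u'\le u\wedge\Phi(E_0)$ and $c\subseteq c_k$ for all $k\in E_0$. The triple $(\emptyset,K,u)$ is one, and $|c|\le m$ always, since $E_0\ne\emptyset$. Choose a triple with $|c|$ maximal. For $x\notin c$ let $E_x=\{k\in E_0:x\in c_k\}$. Then $\Phi(E_x)\wedge u'=0$, for otherwise $(c\cup\{x\},E_x,u'\wedge\Phi(E_x))$ would be a triple with a larger first coordinate. So the decreasing sets $B^n=E_0\setminus\bigcup\{E_x:x<n,\ x\notin c\}$ have $\Phi(B^n)\ge u'$. Let $E$ be the intersection with $E_0$ of the set given by (a) for $\tau=u'$. Then $\Phi(E)\ge u'$, and for $x\notin c$ the set $E\cap E_x\subseteq E\setminus B^{x+1}$ is finite.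
\end{proof}

\section{Trees of Cohen conditions and the forcing $\mathbf Q$}\label{sec:Q}

\subsection*{Trees}
A condition will carry finitely many Cohen conditions. Once these have been doubled at a coordinate $\delta$, the doubling has to persist in all stronger conditions: whatever a later approximation says below $\delta$, it must be continued both with value $0$ and with value $1$ at $\delta$. We ensure this by indexing the approximations by all $0$--$1$ functions on a finite set $a$ of doubling coordinates and requiring them to agree up to the point where their indices separate.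

\begin{definition}\label{def:tree}
A \emph{tree} is a pair $T=(a,(s_e)_{e\in2^a})$ where $a\subseteq\omega_1$ is finite, $e\subseteq s_e\in\mathrm{Fn}(\omega_1,2)$, and, for $e\ne e'$ in $2^a$,
\[
s_e{\upharpoonright}\Delta(e,e')=s_{e'}{\upharpoonright}\Delta(e,e'),\qquad\text{where }\Delta(e,e')=\min\{i\in a:e(i)\ne e'(i)\}.
\]
We call the displayed requirement \emph{coherence}. For a tree $T'=(a',(s'_e))$ put $T'\le T$ if $a\subseteq a'$ and $s_{e\upharpoonright a}\subseteq s'_e$ for all $e\in2^{a'}$. The \emph{support} of $T$ is the finite set $\mathrm{supp}\,T=\bigcup_e\mathrm{dom}\,s_e\supseteq a$.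
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[dashed] (-4,1) -- (4,1) node[right] {$\alpha$};
\draw[dashed] (-4,2.6) -- (4,2.6) node[right] {$\delta$};
\draw[very thick] (0,0) -- (0,1) -- (-2,1.5) -- (-2,2.6);
\draw[very thick] (0,1) -- (2,1.5) -- (2,2.6);
\node[left] at (-2,2.05) {$t_0$};
\node[right] at (2,2.05) {$t_1$};
\draw (-2,2.6) -- (-3,3.1) -- (-3,3.9) node[above] {$s_{00}$};
\draw (-2,2.6) -- (-1,3.1) -- (-1,3.9) node[above] {$s_{01}$};
\draw (2,2.6) -- (1,3.1) -- (1,3.9) node[above] {$s_{10}$};
\draw (2,2.6) -- (3,3.1) -- (3,3.9) node[above] {$s_{11}$};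
\end{tikzpicture}
\caption{A tree $T=(a,(s_e)_{e\in 2^a})$ with $a=\{\alpha,\delta\}$ and $\alpha<\delta<\omega_1$. Ordinals increase upward, and each path from the bottom to the top is a finite Cohen condition $s_e$, with $e$ written as $e(\alpha)e(\delta)$. Two conditions agree below the first point of $a$ at which their indices differ. The thick part is the restriction $T{\upharpoonright}\delta$; each of its conditions $t_0,t_1$ continues with both values at $\delta$.}
\label{fig:tree}
\end{figure}

Figure~\ref{fig:tree} shows a tree with two doubling coordinates. The next lemma lists the four operations on trees that we need.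

\begin{lemma}\label{lem:tree}
Let $T=(a,(s_e))$ be a tree and $\delta<\omega_1$.
\begin{itemize}
\item[(a)] \emph{Restriction.} For $\varepsilon\in2^{a\cap\delta}$ the function $t_\varepsilon=s_e{\upharpoonright}\delta$ does not depend on the choice of $e\supseteq\varepsilon$ in $2^a$, the pair $T{\upharpoonright}\delta=(a\cap\delta,(t_\varepsilon))$ is a tree, and $T\le T{\upharpoonright}\delta$.
\item[(b)] \emph{Amalgamation.} If $T^l=(a^l,(s^l_e))$, $l=1,2$, are trees and $s^*_e=s^1_{e\upharpoonright a^1}\cup s^2_{e\upharpoonright a^2}$ is a function for every $e\in2^{a^1\cup a^2}$, then $(a^1\cup a^2,(s^*_e))$ is a tree below $T^1$ and $T^2$.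
\item[(c)] \emph{Extending one branch.} If $e\in2^a$ and $s_e\subseteq u\in\mathrm{Fn}(\omega_1,2)$, there is a tree $T'=(a,(s'_{e'}))\le T$ with $s'_e=u$.
\item[(d)] \emph{Doubling.} If $\mathrm{supp}\,T\subseteq\delta$, then $T^{+\delta}=(a\cup\{\delta\},(s_{e\upharpoonright a}\cup\{(\delta,e(\delta))\})_e)$ is a tree below $T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $e\ne e'$ both extend $\varepsilon$, then $\Delta(e,e')\ge\delta$, so $s_e$ and $s_{e'}$ agree below $\delta$. We have $\varepsilon=e{\upharpoonright}\delta\subseteq s_e{\upharpoonright}\delta$. If $\varepsilon\ne\varepsilon'$ and $e\supseteq\varepsilon$, $e'\supseteq\varepsilon'$, then $\Delta(\varepsilon,\varepsilon')=\Delta(e,e')<\delta$, and coherence is inherited from $T$. Finally $t_{e\upharpoonright\delta}\subseteq s_e$.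

(b) We have $e=e{\upharpoonright}a^1\cup e{\upharpoonright}a^2\subseteq s^*_e$. If $j=\Delta(e,e')$, then for each $l$ the restrictions $e{\upharpoonright}a^l$ and $e'{\upharpoonright}a^l$ are equal or first differ at a point $\ge j$, so $s^l_{e\upharpoonright a^l}$ and $s^l_{e'\upharpoonright a^l}$ agree below $j$. Hence so do $s^*_e$ and $s^*_{e'}$.

(c) For $e'\ne e$ put $s'_{e'}=s_{e'}\cup u{\upharpoonright}\Delta(e,e')$. Since $s_{e'}{\upharpoonright}\Delta(e,e')=s_e{\upharpoonright}\Delta(e,e')\subseteq u$, this is a function and $s'_{e'}{\upharpoonright}\Delta(e,e')=u{\upharpoonright}\Delta(e,e')$, which is coherence with $e$. Let $e',e''\ne e$ be distinct, and $i=\Delta(e,e')\le\Delta(e,e'')$. If the inequality is strict, then $\Delta(e',e'')=i$ and both $s'_{e'}$ and $s'_{e''}$ restrict to $u{\upharpoonright}i$. If $\Delta(e,e'')=i$, then $e'$ and $e''$ agree up to and including $i$, so $j=\Delta(e',e'')>i$, and $s'_{e'}{\upharpoonright}j=s_{e'}{\upharpoonright}j\cup u{\upharpoonright}i=s_{e''}{\upharpoonright}j\cup u{\upharpoonright}i=s'_{e''}{\upharpoonright}j$.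

(d) If $e\ne e'$ agree on $a$, then $\Delta(e,e')=\delta$ and both conditions restrict to $s_{e\upharpoonright a}$. Otherwise $\Delta(e,e')=\Delta(e{\upharpoonright}a,e'{\upharpoonright}a)<\delta$ and coherence of $T$ applies.
\end{proof}

\subsection*{The forcing}
In $V[\Phi]$, let $Q_\Phi$ consist of the triples $(F,T,D)$ with $F\in[\omega]^{<\omega}$, $T=(a,(s_e))$ a tree, $D\subseteq\omega$, and $s_e\le\Phi(D)$ for all $e\in2^a$. Put $(F',T',D')\le(F,T,D)$ if $F\subseteq F'$, $F'\setminus F\subseteq D$, $D'\subseteq D$ and $T'\le T$. This is the forcing of Section~\ref{sec:toy} with the list of ultrafilters replaced by the branches of $T$. If $(F,T,D)$ is a condition and $T'\le T$, then $(F,T',D)$ is a condition below it, since $s'_e\le s_{e\upharpoonright a}\le\Phi(D)$. For a $Q_\Phi$-generic filter $H$ let $X=\bigcup\{F:(F,T,D)\in H\}$. Then $F\subseteq X\subseteq F\cup D$ for all $(F,T,D)\in H$.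

In $V$, let $\mathbf Q$ consist of the quadruples $(\varphi,F,T,D)$ with $\varphi\in\mathbf R$, $F\in[\omega]^{<\omega}$, $T=(a,(s_e))$ a tree, $D\in\mathrm{dom}\,\varphi$ and $s_e\le\varphi(D)$ for all $e$, ordered by $\varphi'\supseteq\varphi$ and the above order on triples. Its largest element has $\varphi$ defined on the finite and cofinite sets only, $F=\emptyset$, $a=s_\emptyset=\emptyset$ and $D=\omega$. As $|\mathbb C|\le2^{\aleph_0}$, we have $|\mathbf R|\le2^{\aleph_0}$ and $|\mathbf Q|\le2^{\aleph_0}$.

The map sending $(\varphi,F,T,D)$ to the pair of $\varphi$ and the canonical name of $(F,T,D)$ is an order isomorphism of $\mathbf Q$ onto a dense subset of $\mathbf R*\dot Q_\Phi$. Indeed, the order on triples is absolute; and given $(\varphi_0,\dot x)$, we can extend $\varphi_0$ to $\varphi_1$ deciding $\dot x$ to be a triple $(F,T,D)$, which lies in $V$, and having $D$ in its domain. Then $\varphi_1$ forces $s_e\le\dot\Phi(D)=\varphi_1(D)$, so $s_e\le\varphi_1(D)$. Thus a $\mathbf Q$-generic filter $G$ is the same as an $\mathbf R$-generic $\Phi$ together with a $Q_\Phi$-generic $H$ over $V[\Phi]$; if $(\varphi,F,T,D)\in G$ then $\varphi\subseteq\Phi$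 and $(F,T,D)\in H$; and $N[G]=N[\Phi][H]$ for $N\prec H(\theta)$, since $\mathbf R$, $\mathbf Q$ and the map are definable in $H(\theta)$.

\begin{lemma}\label{lem:Q}
\begin{itemize}
\item[(a)] In $V[\Phi]$, the forcing $Q_\Phi$ is ccc.
\item[(b)] $X$ is infinite.
\item[(c)] $f[X]\ne\omega$ for every $f:\omega\to\omega$ in $V$.
\item[(d)] $\mathbf Q$ adds a function dominating every member of $V\cap\omega^\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(F_\xi,T_\xi,D_\xi)$, $\xi<\omega_1$, be conditions, $T_\xi=(a_\xi,(s^\xi_e))$. Passing to an uncountable subfamily, we may assume that $F_\xi=F$ for all $\xi$, that the supports of the $T_\xi$ form a $\Delta$-system with root $\rho$, and that $a_\xi\cap\rho=a^\circ$ for all $\xi$. The sets $\mathrm{supp}\,T_\xi\setminus\rho$ are pairwise disjoint, so only countably many of them contain an ordinal that does not lie above all elements of $\rho$; discard these. If $e\ne e'$ in $2^{a_\xi}$ agree on $a^\circ$, then $\Delta(e,e')\in a_\xi\setminus\rho$ lies above $\rho$, so by coherence $s^\xi_e{\upharpoonright}\rho$ depends only on $e{\upharpoonright}a^\circ$. This defines a function $2^{a^\circ}\to\mathrm{Fn}(\rho,2)$;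 there are finitely many such functions, so we may assume that it does not depend on $\xi$. Let $\xi\ne\eta$ and $e\in2^{a_\xi\cup a_\eta}$. The domains of $s^\xi_{e\upharpoonright a_\xi}$ and $s^\eta_{e\upharpoonright a_\eta}$ intersect inside $\rho$, where the two functions coincide. So Lemma~\ref{lem:tree}(b) gives a tree $T^*=(a^*,(s^*_e))$ below $T_\xi$ and $T_\eta$. As $s^*_e\le\Phi(D_\xi)\wedge\Phi(D_\eta)=\Phi(D_\xi\cap D_\eta)$, the triple $(F,T^*,D_\xi\cap D_\eta)$ is a common extension.

(b) If $(F,T,D)$ is a condition, then $\Phi(D)\ne0$, so $D$ is infinite, and $(F\cup\{k\},T,D)\le(F,T,D)$ for each $k\in D$.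

(c) Let $(F,T,D)$ be a condition. We go through the indices $e\in2^a$ one at a time, extending $T$ with $a$ fixed. If the current $s_e$ satisfies $s_e\wedge\Phi(f^{-1}(c))\ne0$ for some $c$, pick one such $c=c_e$ and $u\in\mathrm{Fn}(\omega_1,2)$ below this meet, and use Lemma~\ref{lem:tree}(c) to replace $s_e$ by $u$; now $s_e\le\Phi(f^{-1}(c_e))$, and so $s_e\wedge\Phi(f^{-1}(c))=0$ for $c\ne c_e$ because the pieces are disjoint. Otherwise $s_e\wedge\Phi(f^{-1}(c))=0$ for all $c$ and we do nothing. Either outcome persists when $s_e$ is extended at later steps. Let $T'=(a,(s'_e))$ be the final tree and choose a color $c\notin f[F]$ different from the finitely many $c_e$. Then $s'_e\le\Phi(D\setminus f^{-1}(c))$ for all $e$, so $(F,T',D\setminus f^{-1}(c))$ is a condition below $(F,T,D)$, and it forces $c\notin f[\dot X]$.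

(d) Let $g(n)$ be the second smallest element of $X\setminus n$. Every function is dominated by an increasing one, so let $h\in V$ be increasing, and let $(F,T,D)$ be a condition. Apply Lemma~\ref{lem:diag} to $\tau=\bigvee_es_e$ and the finite sets $R_\emptyset=\emptyset$, $R_w=\{k:k\le h(\max w)\}$, obtaining $D'$. Then $(F,T,D\cap D')$ is a condition below $(F,T,D)$, and $y>h(x)$ for all $x<y$ in $D'$ (take $w=\{x\}$). This condition forces $\dot X\setminus F\subseteq D'$. So if $n$ exceeds all elements of $F$ and $x<y$ are the two smallest elements of $X\setminus n$, then $g(n)=y>h(x)\ge h(n)$.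
\end{proof}

\section{The forcing $\mathbf Q$ preserves strong splitting}\label{sec:key}

\begin{proposition}\label{prop:key}
$\mathbf Q$ preserves strong splitting.
\end{proposition}

For the whole section fix a countable $N\prec H(\theta)$ with $\mathbf Q\in N$, a condition $p=(\varphi_p,F_p,T_p,D_p)\in\mathbf Q\cap N$, and a set $S$ strongly splitting $N$. Put
\[
\delta=N\cap\omega_1,\qquad S^1=S,\qquad S^0=\omega\setminus S,\qquad\sigma^i=\{(\delta,i)\}\in\mathbb C\quad(i\in2).
\]

\subsection*{The generic condition}
The condition $q$ will double $T_p$ at $\delta$ and tie the value at $\delta$ to $S$. Assigning $\sigma^1$ to $S$ alone would handle the names $\dot X\cap A$, as in Section~\ref{sec:toy}. But if $\kappa\in N$ is finite-to-one, then $\kappa[X]$ is also an infinite set in $N[G]$, and to put a point of it into $S^i$ we must add to $X$ a point of $\kappa^{-1}[S^i]$. So all sets $\kappa^{-1}[S]$ should receive the value $\sigma^1$. Let $\mathcal K$ be the set of finite-to-one functions $\kappa:\omega\to\omega$ in $N$.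

List the dense subsets of $\mathbf R$ in $N$ and choose $\varphi_p=\varphi_0\ge\varphi_1\ge\cdots$ in $N$ such that each of these dense sets contains some $\varphi_j$. Let $\varphi_N=\bigcup_j\varphi_j$. Each $\mathrm{dom}\,\varphi_j$ is a countable element of $N$, hence a subset of $N$, and each $A\in N\cap P(\omega)$ lies in some $\mathrm{dom}\,\varphi_j$ by density. So $\varphi_N$ is a homomorphism on $N\cap P(\omega)$ vanishing on finite sets. Its values lie in $N\cap\mathbb C$, so by elementarity each has support in some $\xi\in N\cap\omega_1$, and hence in $\delta$.

\begin{lemma}\label{lem:plus}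
There is $\varphi^+\in\mathbf R$ with $\varphi^+\supseteq\varphi_N$ and $\varphi^+(\kappa^{-1}[S^i])=\sigma^i$ for all $\kappa\in\mathcal K$ and $i\in2$.
\end{lemma}

\begin{proof}
We apply (S2) to the countable algebra generated by the sets $E\in N\cap P(\omega)$, to be sent to $\varphi_N(E)$, and the sets $\kappa^{-1}[S^1]$, to be sent to $\sigma^1$. The complement of $\kappa^{-1}[S^1]$ is $\kappa^{-1}[S^0]$ and that of $\sigma^1$ is $\sigma^0$. In a finite product the factors from $N\cap P(\omega)$ and their complements combine to one set $E\in N\cap P(\omega)$, with value $\varphi_N(E)$. So suppose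
\[
E\cap\bigcap_{l}\kappa_l^{-1}[S^1]\cap\bigcap_{l}\mu_l^{-1}[S^0]=\emptyset
\]
with finitely many $\kappa_l,\mu_l\in\mathcal K$; we must show that the product of the values is $0$. If factors of both kinds occur, the product is below $\sigma^1\wedge\sigma^0=0$. If $E$ is finite, then $\varphi_N(E)=0$; this covers the case that no $\kappa_l$ or $\mu_l$ occurs, since then $E=\emptyset$. It remains to rule out that $E$ is infinite and factors of exactly one kind occur, say $E\cap\bigcap_{l=1}^n\nu_l^{-1}[S^i]=\emptyset$ with $n\ge1$ and $\nu_l\in\mathcal K$. The sets $\{\nu_1(j),\dots,\nu_n(j)\}$ for $j\in E$ have between $1$ and $n$ elements, and each $x\in\omega$ lies in only finitely many of them because the $\nu_l$ are finite-to-one. So there is an infinite $E'\subseteq E$ on which they have constant size and are pairwise disjoint, and by elementarity there is such an $E'$ in $N$. As $S$ strongly splits $N$, one of these sets is included in $S^i$, and its index $j$ lies in the intersection that was assumed empty.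
\end{proof}

\begin{remark}\label{rem:whystrong}
Lemma~\ref{lem:plus} fails if $S$ is only assumed to split every infinite set in $N$. Some $S$ with that property contains exactly one element of each pair $\{2j,2j+1\}$: at each stage of the construction in Lemma~\ref{lem:basic}(a), pick points of the given infinite set from two pairs not yet decided. For $\kappa_1(j)=2j$ and $\kappa_2(j)=2j+1$ the sets $\kappa_1^{-1}[S]$ and $\kappa_2^{-1}[S]$ are then disjoint and cannot both have the value $\sigma^1$. The lemma also fails without the restriction to finite-to-one maps, since $\kappa^{-1}[S]$ is $\emptyset$ or $\omega$ for constant $\kappa$.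
\end{remark}

Since $T_p\in N$, its support is a finite subset of $N\cap\omega_1=\delta$, so $T_p^{+\delta}$ is defined. Let
\[
q=(\varphi^+,F_p,T_p^{+\delta},D_p).
\]
As $T_p^{+\delta}\le T_p$ and $\varphi^+\supseteq\varphi_p$, we have $q\in\mathbf Q$ and $q\le p$. Let $G\ni q$ be generic, given by $\Phi\supseteq\varphi^+$ and $H\ni(F_p,T_p^{+\delta},D_p)$. The condition $\varphi^+$ lies below all $\varphi_j$, so it is $(N,\mathbf R)$-generic, and $N[\Phi]$ has the same ordinals as $N$. Since $Q_\Phi$ is ccc in $V[\Phi]$, the model $N[G]=N[\Phi][H]$ has the same ordinals as $N[\Phi]$. So $q$ is $(N,\mathbf Q)$-generic.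

\subsection*{Reduction to a density statement}
Fix an $\mathbf R$-generic $\Phi\supseteq\varphi^+$, work in $W=V[\Phi]$, and let $M=N[\Phi]\prec H(\theta)^W$. Then $\Phi,Q_\Phi\in M$, $M\cap V=N$ and $M\cap\omega_1=\delta$. Subsets of $\omega$, families of finite subsets of $\omega$, and functions from $\omega$ to $\omega$ or to $[\omega]^{<\omega}$ that lie in $W$ lie in $V$; hence $M$ and $N$ contain the same objects of these kinds, and $S$ strongly splits $M$. Fix $m\ge1$, a $Q_\Phi$-name $\dot{\mathcal B}\in M$ that every condition forces to be a disjoint $m$-family, $i\in2$, and a condition $r=(F,T_r,D_r)\le(F_p,T_p^{+\delta},D_p)$ in $Q_\Phi$. We shall prove: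
\begin{equation}\label{eq:goal}
\text{there are }r^*\le r\text{ and }b\subseteq S^i\text{ with }r^*\Vdash b\in\dot{\mathcal B}.
\end{equation}
By genericity of $H$ and Lemma~\ref{lem:basic}(c) applied to $M$, \eqref{eq:goal} shows that $S$ strongly splits $M[H]=N[G]$, which completes the proof of Proposition~\ref{prop:key}.

The obstacle is that $r$ need not be in $M$, while the name $\dot{\mathcal B}$ has to be analyzed in $M$, where $S$ has its splitting property. The part of $r$ that $M$ sees is the stem $F$ and the restricted tree. Write $T_r=(a_r,(s^r_e))$, note that $\delta\in a_r$ because $T_r\le T_p^{+\delta}$, and let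
\[
t=T_r{\upharpoonright}\delta=(a^-,(t_\varepsilon)_{\varepsilon\in2^{a^-}}),\qquad a^-=a_r\cap\delta .
\]
Both $F$ and $t$ are finite objects built from natural numbers and ordinals below $\delta$, so $F,t\in M$. Call $E\subseteq\omega$ \emph{positive} if $\Phi(E)\wedge t_\varepsilon\ne0$ for some $\varepsilon\in2^{a^-}$; this notion is definable in $M$, and positive sets are nonempty. Two lemmas link $M$ with $r$. The first finds points in $D_r$, a set that $M$ need not contain; it is the counterpart of the doubling argument of Section~\ref{sec:toy}.

\begin{lemma}\label{lem:point}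
Let $E\in M$ be positive and let $d\in M$, $d:E\to[\omega]^{\le m}$, be point-finite. Then there is $k\in D_r\cap E$ with $d(k)\subseteq S^i$.
\end{lemma}

\begin{proof}
Extend $d$ to $\omega$ by $d(k)=\emptyset$ for $k\notin E$; the extension is point-finite and in $M$. Let $Y=\{k:d(k)\subseteq S^i\}$. We first show $\Phi(Y)\ge\sigma^i$. If $d(k)\ne\emptyset$, let $\kappa_1(k),\dots,\kappa_m(k)$ list $d(k)$ in increasing order with the last value repeated; if $d(k)=\emptyset$, let $\kappa_l(k)=k$ for all $l$. Then $\kappa_l\in N$ and $\kappa_l^{-1}(x)\subseteq\{k:x\in d(k)\}\cup\{x\}$ is finite, so $\kappa_l\in\mathcal K$. Since $Y\supseteq\bigcap_l\kappa_l^{-1}[S^i]$, Lemma~\ref{lem:plus} gives $\Phi(Y)\ge\sigma^i$.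

Choose $\varepsilon$ with $\Phi(E)\wedge t_\varepsilon\ne0$. As $\delta\in a_r\setminus a^-$, there is $e\in2^{a_r}$ with $e\supseteq\varepsilon$ and $e(\delta)=i$. Then $s^r_e{\upharpoonright}\delta=t_\varepsilon$ by Lemma~\ref{lem:tree}(a), and $s^r_e\le\sigma^i\le\Phi(Y)$ because $e\subseteq s^r_e$. Also $s^r_e\le\Phi(D_r)$. Therefore
\[
\Phi(D_r\cap E\cap Y)\ \ge\ \Phi(E)\wedge s^r_e\ =\ \Phi(E)\wedge t_\varepsilon\wedge s^r_e{\upharpoonright}[\delta,\omega_1).
\]
Now $E\in N$, so $\Phi(E)=\varphi_N(E)$ has support in $\delta$, and the right side is nonzero by Lemma~\ref{lem:indep}. Hence $D_r\cap E\cap Y\ne\emptyset$.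
\end{proof}

The second lemma brings conditions found in $M$ back below $r$. Here coherence matters again: all branches of $T_r$ above $\varepsilon$ have the same trace $t_\varepsilon$ below $\delta$, so a tree in $M$ that extends $t$ is compatible with all of them.

\begin{lemma}\label{lem:amalg}
If $w\subseteq D_r$ is finite, $\bar r=(F\cup w,\bar T,\bar D)\in Q_\Phi\cap M$ and $\bar T\le t$, then $\bar r$ and $r$ are compatible.
\end{lemma}

\begin{proof}
Write $\bar T=(\bar a,(\bar s_e))$; its support is included in $M\cap\omega_1=\delta$, and $a^-\subseteq\bar a$. For $e\in2^{\bar a\cup a_r}$ we have $s^r_{e\upharpoonright a_r}{\upharpoonright}\delta=t_{e\upharpoonright a^-}\subseteq\bar s_{e\upharpoonright\bar a}$, so $\bar s_{e\upharpoonright\bar a}\cup s^r_{e\upharpoonright a_r}$ is a function. Let $T^*$ be the tree given by Lemma~\ref{lem:tree}(b). Its branches lie below $\Phi(\bar D)\wedge\Phi(D_r)$, so $(F\cup w,T^*,\bar D\cap D_r)$ is a condition. It is below $\bar r$, and it is below $r$ because $w\subseteq D_r$.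
\end{proof}

\subsection*{Ranks}
By Lemma~\ref{lem:amalg} it suffices to find a finite $w\subseteq D_r$ and a block $b\subseteq S^i$ such that some condition with stem $F\cup w$ and tree below $t$ forces $b\in\dot{\mathcal B}$. We build $w$ one point at a time. A block may be determined in installments as points are added, so we keep track of pairs $(w,c)$, where $c$ is the part of the block fixed so far. Lemma~\ref{lem:point} lets us take a step from $(w,c)$ to $(w\cup\{k\},c\cup d(k))$ with $k\in D_r$ and $d(k)\subseteq S^i$, provided that the admissible $k$ form a positive set and $d$ is point-finite. A rank guarantees that the process stops.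

Let $\Pi=[\omega]^{<\omega}\times[\omega]^{\le m}$ and let
\[
L_0=\{(w,b)\in\Pi:\ \text{some }(F\cup w,\bar T,\bar D)\in Q_\Phi\text{ with }\bar T\le t\text{ forces }b\in\dot{\mathcal B}\}.
\]
For $\Lambda\subseteq\Pi$ let $\Lambda'$ be the set of $(w,c)\in\Pi$ for which there are a positive $E$ and a point-finite $d:E\to[\omega]^{\le m}$ with $(w\cup\{k\},c\cup d(k))\in\Lambda$ for all $k\in E$. For $0<\alpha<\omega_1$ put $L_{<\alpha}=\bigcup_{\beta<\alpha}L_\beta$ and $L_\alpha=L_{<\alpha}\cup(L_{<\alpha})'$. Let $L=\bigcup_{\alpha<\omega_1}L_\alpha$, and for $(w,c)\in L$ let $\mathrm{rk}(w,c)$ be the least $\alpha$ with $(w,c)\in L_\alpha$. We note three facts.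
\begin{itemize}
\item[(R1)] $L'\subseteq L$. As $\Pi$ is countable, $L=L_{<\alpha}$ for some $\alpha<\omega_1$, and then $L'\subseteq L_\alpha$.
\item[(R2)] If $\mathrm{rk}(w,c)=\alpha>0$, then $(w,c)\in(L_{<\alpha})'$.
\item[(R3)] The sequence $(L_\alpha)_{\alpha<\omega_1}$, the set $L$ and the function $\mathrm{rk}$ belong to $M$, being definable in $H(\theta)^W$ from $\Phi,Q_\Phi,F,t,\dot{\mathcal B},m\in M$. Since $\Pi\subseteq M$, all ranks $\alpha$ and the corresponding sets $L_{<\alpha}$ are in $M$.
\end{itemize}

\begin{example}\label{ex:rank}
Let $m=1$ and let $\dot{\mathcal B}$ name $\{\{x\}:x\in\dot X\}$. For every $k$ the condition $(F\cup\{k\},t,\omega)$ forces $k\in\dot X$, so $(\{k\},\{k\})\in L_0$. With $E=\omega$ and $d(k)=\{k\}$ we get $(\emptyset,\emptyset)\in L_1$, and $\mathrm{rk}(\emptyset,\emptyset)=1$ since $\emptyset$ is not a block. One application of Lemma~\ref{lem:point} gives $k\in D_r\cap S^i$, and $(F\cup\{k\},T_r,D_r)$ witnesses \eqref{eq:goal}.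
\end{example}

To start the process we need a pair $(\emptyset,c)\in L$ with $c\subseteq S^i$. The next lemma provides enough candidates for $S$ to choose from. Its proof is where the diagonalization properties of $\Phi$ enter: if there were no candidate, we could thin out $\omega$ to a set $\bar D$, large enough to form a condition with $t$, along which no block ever appears.

\begin{lemma}\label{lem:start}
For every $n$ there is $c\in[\omega]^{\le m}$ with $c\cap n=\emptyset$ and $(\emptyset,c)\in L$.
\end{lemma}

\begin{proof}
Fix $n$. Call $w\in[\omega]^{<\omega}$ \emph{dead} if there is no $c$ with $c\cap n=\emptyset$ and $(w,c)\in L$. For dead $w$ let $R_w=\{k:w\cup\{k\}\text{ is not dead}\}$, and for other $w$ let $R_w=\emptyset$.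

No $R_w$ is positive. Otherwise $w$ is dead and $u=\Phi(R_w)\wedge t_\varepsilon\ne0$ for some $\varepsilon$. For $k\in R_w$ choose $c_k$ with $c_k\cap n=\emptyset$ and $(w\cup\{k\},c_k)\in L$. Lemma~\ref{lem:PL}(b) with $K=R_w$ gives $E\subseteq R_w$, a set $c$ and $0\ne u'\le u\wedge\Phi(E)$ such that $c_k=c\cup d(k)$ for $k\in E$, where $d(k)=c_k\setminus c$ is point-finite on $E$. As $u'\le\Phi(E)\wedge t_\varepsilon$, the set $E$ is positive. It is nonempty, so $c$ is included in some $c_k$, which gives $|c|\le m$ and $c\cap n=\emptyset$. Thus $(w,c)\in L'\subseteq L$ by (R1), contradicting that $w$ is dead.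

Suppose now that $\emptyset$ is dead. Let $\tau=\bigvee_\varepsilon t_\varepsilon\ne0$; then $\Phi(R_w)\wedge\tau=0$ for all $w$. Lemma~\ref{lem:diag} gives $\bar D$ with $\Phi(\bar D)\ge t_\varepsilon$ for all $\varepsilon$ and $k\notin R_w$ whenever $k\in\bar D$ and $w\subseteq\bar D\cap k$. Every finite $w\subseteq\bar D$ is dead, by induction on $|w|$: if $k=\max w$, then $w'=w\setminus\{k\}\subseteq\bar D\cap k$ is dead and $k\notin R_{w'}$, so $w=w'\cup\{k\}$ is dead. The triple $(F,t,\bar D)$ is a condition and forces $\dot{\mathcal B}$ to be a disjoint $m$-family, of which at most $n$ members meet $n$. So some $(F',T',D')\le(F,t,\bar D)$ forces $b\in\dot{\mathcal B}$ for some $b$ with $b\cap n=\emptyset$. Put $w=F'\setminus F\subseteq\bar D$. Since $F'=F\cup w$ and $T'\le t$, we have $(w,b)\in L_0$, so $w$ is not dead, a contradiction.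
\end{proof}

\subsection*{Descent}
We now prove \eqref{eq:goal}. By Lemma~\ref{lem:start}, (R3) and elementarity, $M$ contains a sequence $(c^n)_n$ with $c^n\cap n=\emptyset$ and $(\emptyset,c^n)\in L$. If some $c^n$ is empty, let $c=\emptyset$. Otherwise the $c^n$ are nonempty, have at most $m$ elements, and $\min c^n\ge n$; so $M$ contains a subfamily that is a disjoint $m'$-family for some $m'\le m$, and since $S$ strongly splits $M$, one of its members $c$ is included in $S^i$. In both cases $(\emptyset,c)\in L$ and $c\subseteq S^i$.

Consider pairs $(w,c)\in L$ with $w\subseteq D_r$ and $c\subseteq S^i$; we have just found one. Suppose such a pair has rank $\alpha>0$. By (R2) there are a positive $E$ and a point-finite $d:E\to[\omega]^{\le m}$ with $(w\cup\{k\},c\cup d(k))\in L_{<\alpha}$ for all $k\in E$, and by (R3) and elementarity we may take $E,d\in M$. Lemma~\ref{lem:point} gives $k\in D_r\cap E$ with $d(k)\subseteq S^i$. Then $(w\cup\{k\},c\cup d(k))$ is a pair of the same kind and of smaller rank. After finitely many steps we reach $(w,b)\in L_0$ with $w\subseteq D_r$ and $b\subseteq S^i$. By elementarity there is $\bar r=(F\cup w,\bar T,\bar D)\in Q_\Phi\cap M$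 with $\bar T\le t$ and $\bar r\Vdash b\in\dot{\mathcal B}$. By Lemma~\ref{lem:amalg} there is $r^*\le r,\bar r$, and $r^*\Vdash b\in\dot{\mathcal B}$. This proves \eqref{eq:goal} and Proposition~\ref{prop:key}.

\section{The model}\label{sec:model}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $V\models\mathrm{CH}$ and let $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ be the countable support iteration in which $\dot Q_\alpha$ names the forcing $\mathbf Q$ as defined in the extension by $P_\alpha$. By Proposition~\ref{prop:key}, applied in that extension, each iterand preserves strong splitting and is therefore proper. We use the following standard facts (\cite[Ch.~III]{She}, \cite[\S2]{Abr}): if CH holds and $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ is a countable support iteration of proper forcings such that $P_\alpha$ forces $|\dot Q_\alpha|\le\aleph_1$, then $P_\alpha$ forces CH for all $\alpha<\omega_2$, and $P_{\omega_2}$ is proper and has the $\aleph_2$-chain condition, that is, all its antichains have size at most $\aleph_1$. The hypothesis holds by induction on $\alpha$, since CH in the extension by $P_\alpha$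 gives $|\dot Q_\alpha|\le2^{\aleph_0}=\aleph_1$. Properness preserves $\aleph_1$ and the chain condition preserves all larger cardinals.

Let $G$ be $P_{\omega_2}$-generic. An element of $\omega^\omega\cap V[G]$ has a name determined by countably many antichains, hence by at most $\aleph_1$ conditions, each with countable support; all these supports lie below some $\alpha<\omega_2$, so the element lies in $V[G_\alpha]$. As $\aleph_2$ remains regular, every family of at most $\aleph_1$ elements of $\omega^\omega$ in $V[G]$ is included in some $V[G_\alpha]$ with $\alpha<\omega_2$. Also $\mathfrak c\le\aleph_2$ in $V[G]$, since each $V[G_\alpha]$ satisfies CH.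

\emph{$\mathfrak s=\mathfrak s_\omega=\aleph_1$.} We show that $V\cap[\omega]^{\aleph_0}$, which has size $\aleph_1$ by CH in $V$, witnesses $\mathfrak s_\omega\le\aleph_1$ in $V[G]$. Let $(\dot X_j)_{j<\omega}$ be a name for a sequence of infinite subsets of $\omega$, and let $p\in P_{\omega_2}$. In $V$ choose a countable $N\prec H(\theta)$ containing the iteration, $p$ and the name, and choose $S$ strongly splitting $N$ by Lemma~\ref{lem:basic}(a). By Corollary~\ref{cor:iter} some $q$ forces that $p\in\dot G$ and that $S$ strongly splits $N[\dot G]$. Then $q$ is compatible with $p$, and by Lemma~\ref{lem:basic}(b) it forces that $S$ splits every $\dot X_j$; in particular $S$ is infinite. So the conditions forcing that some $S\in V\cap[\omega]^{\aleph_0}$ splits all $\dot X_j$ are dense. Hence $\aleph_1\le\mathfrak s\le\mathfrak s_\omega\le\aleph_1$ in $V[G]$.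

\emph{$\mathfrak s(\mathfrak{pr})=\mathfrak b=\mathfrak c=\aleph_2$.} Let $\mathcal P\in V[G]$ be a family of at most $\aleph_1$ surjections $f:\omega\to\omega$, and choose $\alpha<\omega_2$ with $\mathcal P\subseteq V[G_\alpha]$. By Lemma~\ref{lem:Q}(b),(c), applied in $V[G_\alpha]$, the set $X_\alpha$ added by $Q_\alpha$ is infinite and $f[X_\alpha]\ne\omega$ for all $f\in\mathcal P$; so each partition in $\mathcal P$ has a piece disjoint from $X_\alpha$. Thus $\mathfrak s(\mathfrak{pr})\ge\aleph_2$. A family of at most $\aleph_1$ elements of $\omega^\omega$ is included in some $V[G_\alpha]$ and is dominated by the function of Lemma~\ref{lem:Q}(d) added by $Q_\alpha$, so $\mathfrak b\ge\aleph_2$. Finally, $\mathfrak b\le\mathfrak c$ because no function dominates all of $\omega^\omega$, and $\mathfrak s(\mathfrak{pr})\le\mathfrak c$ because every infinite $X$ is split by some partition: divide $X$ into infinitely many infinite sets and add $\omega\setminus X$ to one of them. Since $\mathfrak c\le\aleph_2$, all three cardinals equal $\aleph_2$.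
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abr} Abraham, \emph{Proper Forcing}, Handbook of Set Theory.

\bibitem{Kop} Koppelberg, \emph{Handbook of Boolean Algebras} I.

\bibitem{Liu} Shixiao Liu, \emph{Proper and Improper Variants of Mathias and Silver Forcing}, arXiv:2311.01005 (2023).

\bibitem{She} Shelah, \emph{Proper and Improper Forcing}.

\end{thebibliography}
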